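
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Antipodal switching and rigidity on a sphere of variable radius}


\begin{abstract}
Let the joints of a bar-joint framework be confined to a sphere in $\mathbb{R}^{d+1}$ centered at the origin, whose radius is itself free to vary. We show that, for every $d\ge 1$, a graph on $n\ge d+2$ vertices is generically isostatic in this setting if and only if it is simple and its edge set is a base of the first elongation of the generic $d$-dimensional rigidity matroid. This proves a conjecture posed by Nixon, Schulze, Tanigawa and Whiteley. The proof rests on one observation. Replacing some joints by their antipodes preserves the stresses up to sign, but it changes the single linear condition that the variable radius imposes on them; whenever there is a nonzero stress, the signs can be chosen so that this condition is nontrivial. We also give a version with no genericity assumption and a version in which only some of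 the joints share the variable radius, and we show that the direct analogue for two variable radii fails when $d\ge 3$.
\end{abstract}

\section{The question and the answer}

\subsection{Frameworks on a sphere that may inflate}

Let $d\ge 1$ and let $G=(V,E)$ be a finite graph with $n=|V|$ vertices. Parallel edges are allowed; a loop would contribute only a zero row to the matrix below. We place the vertices on a sphere in $\mathbb{R}^{d+1}$ centered at the origin and let them move so that the length of every edge is preserved and all vertices stay on a common sphere centered at the origin. The radius of this sphere is not prescribed: it is one more unknown. When does this force the whole framework to move rigidly?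

A \emph{framework} $(G,p)$ on $r\mathbb{S}^d$ is a map $p:V\to\mathbb{R}^{d+1}$, $v\mapsto p_v$, with $\|p_v\|=r$ for all $v$, where $r>0$ is a variable. Differentiating the constraints gives the infinitesimal version. An \emph{infinitesimal motion} is a pair $(\dot p,\dot r)$, with $\dot p:V\to\mathbb{R}^{d+1}$ and $\dot r\in\mathbb{R}$, such that
\begin{align}
(p_u-p_v)\cdot(\dot p_u-\dot p_v)&=0 && \text{for every edge } uv\in E, \label{eq:edge}\\
p_v\cdot\dot p_v&=r\dot r && \text{for every } v\in V. \label{eq:vertex}
\end{align}
The \emph{rigidity matrix} $R(G,p)$ is the coefficient matrix of this system. It has $|E|+n$ rows and $(d+1)n+1$ columns. The row of an edge $uv$ has $p_u-p_v$ in the columns of $u$, $p_v-p_u$ in the columns of $v$, and $0$ in the column of $\dot r$. The row of a vertex $v$ has $p_v$ in the columns of $v$ and $-r$ in the column of $\dot r$.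

A motion is \emph{trivial} if $\dot r=0$ and there is a skew-symmetric matrix $S$ with $\dot p_v=Sp_v$ for all $v$; these are the infinitesimal rotations. The framework is \emph{infinitesimally rigid} if every infinitesimal motion is trivial. It is \emph{generic} if $R(G,p)$ has the maximum rank among all frameworks of $G$ (for all $r>0$). The graph $G$ is \emph{rigid on $r\mathbb{S}^d$} if its generic frameworks are infinitesimally rigid, and \emph{isostatic on $r\mathbb{S}^d$} if, moreover, the rows of $R(G,p)$ are linearly independent for generic $p$.

\subsection{The rigidity matroid and its elongations}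

For a simple graph $G=(V,E)$ and $q:V\to\mathbb{R}^d$, let $R_d(G,q)$ be the usual bar-joint rigidity matrix: it has one row per edge, and the row of $uv$ has $q_u-q_v$ at $u$, $q_v-q_u$ at $v$, and zeros elsewhere. A \emph{stress} of $(G,q)$ is an element of its left kernel, that is, a vector $\sigma\in\mathbb{R}^E$ with $\sum_{v\sim u}\sigma_{uv}(q_u-q_v)=0$ for all $u\in V$. Here and below $v\sim u$ means $uv\in E$.

The \emph{generic $d$-dimensional rigidity matroid} $\mathcal{R}_d(V)$ is the matroid on the edge set of the complete graph on $V$ with rank function $r_d(F)=\max_q\operatorname{rank}R_d((V,F),q)$. Outside a proper algebraic subset of the space of all $q$, the maximum is attained for all $F$ simultaneously. We call such $q$ \emph{generic}; at a generic $q$ the rows realize the matroid. Put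
\[
D=dn-\binom{d+1}{2}.
\]
For $n\ge d$ the rank of $\mathcal{R}_d(V)$ is $D$. A graph is rigid in $\mathbb{R}^d$ if its edge set is spanning, and isostatic in $\mathbb{R}^d$ if it is a base.

Let $n\ge d$. For $t\ge 0$, the \emph{$t$-th elongation} of $\mathcal{R}_d(V)$ is the matroid whose bases are the spanning sets of cardinality $D+t$. For $t=1$ these exist only if the complete graph has more than $D$ edges. Since
\begin{equation}\label{eq:binom}
\binom n2-D=\binom{n-d}{2},
\end{equation}
this requires $n\ge d+2$. A base of the first elongation is the edge set of a rigid graph with exactly one edge more than necessary; such a set contains exactly one circuit of $\mathcal{R}_d(V)$.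

\subsection{The expected answer, and the difficulty}

On a sphere of \emph{fixed} radius, generic rigidity is the same as in $\mathbb{R}^d$ (see the end of Section~\ref{sec:stresses}). Making the radius variable adds one unknown, so one expects to need one more edge. This leads to the following statement, posed as a conjecture in \cite{NSTW} for \emph{uniformly colored} graphs, that is, for the case in which all vertices are on a single variable sphere, as here.

\begin{theorem}\label{thm:main}
Let $d\ge 1$ and $n\ge d+2$. A graph $G=(V,E)$, with parallel edges allowed, is isostatic on $r\mathbb{S}^d$ if and only if $G$ is simple and $E$ is a base of the first elongation of $\mathcal{R}_d(V)$.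
\end{theorem}

It will follow from a formula for the generic rank of any simple graph.

\begin{theorem}\label{thm:rank}
Let $d\ge 1$, $n\ge 1$, and let $G=(V,E)$ be simple. The maximum rank of $R(G,p)$ over all frameworks is
\[
n+\min\{|E|,\ r_d(E)+1\}.
\]
\end{theorem}

Necessity in Theorem~\ref{thm:main} is essentially counting. The difficulty is sufficiency. Let $E$ be a base of the first elongation. We shall see that, for almost every $p$, the rows of $R(G,p)$ satisfy exactly one linear relation, up to scale, once the column of $\dot r$ is dropped. Let $\omega\in\mathbb{R}^E$ be its vector of edge coefficients. Then the framework is infinitesimally rigid exactly when the single number $\sum_{uv}\omega_{uv}\|p_u-p_v\|^2$ is nonzero. We need one $p$ where this happens. But $\omega$ depends on $p$, and in general we have no usable formula for it, so it is not clear how to rule out that the number vanishes for all $p$. That such things can happen is shown in Section~\ref{sec:two}: with two variable radii there are two such conditions, and the direct analogue of Theorem~\ref{thm:main} is false for $d\ge 3$.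

The way out is to vary $p$ only in a manner that lets us follow $\omega$: we replace some points $p_v$ by their antipodes $-p_v$. The signs of some coordinates of $\omega$ change, and nothing else about $\omega$ does.

Section~\ref{sec:example} shows this on a four-cycle. Sections~\ref{sec:stresses}--\ref{sec:proof} contain the proof. The last three sections treat independent sets, multigraphs and a quantitative form; the case in which only some vertices share the variable radius; and two variable radii.

\section{A four-cycle on a circle}\label{sec:example}

Let $d=1$. Then $\mathcal{R}_1(V)$ is the graphic matroid, $D=n-1$, and the bases of the first elongation are the edge sets of the connected simple graphs with $n$ edges. The simplest ones are the cycles $1,2,\dots,n$ with $n\ge 3$. Take $r=1$ and $p_i=(\cos\theta_i,\sin\theta_i)$, indices modulo $n$, let $\alpha_i=\theta_{i+1}-\theta_i$, and assume $\sin\alpha_i\ne 0$ for all $i$.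

The matrix $R(G,p)$ has $2n$ rows and $2n+1$ columns. Since $p$ spans $\mathbb{R}^2$, the rotations form a one-dimensional space of motions. So the framework is infinitesimally rigid if and only if the $2n$ rows are independent. A relation among the rows, with coefficient $\omega_i$ on the edge $\{i,i+1\}$ and $\lambda_i$ on the vertex $i$, satisfies
\[
\omega_i(p_i-p_{i+1})+\omega_{i-1}(p_i-p_{i-1})+\lambda_ip_i=0\quad\text{for all } i,\qquad \sum_i\lambda_i=0 .
\]
The component orthogonal to $p_i$ gives $\omega_i\sin\alpha_i=\omega_{i-1}\sin\alpha_{i-1}$, so $\omega_i=c/\sin\alpha_i$ for a constant $c$. The component along $p_i$ gives $\lambda_i=-\omega_i(1-\cos\alpha_i)-\omega_{i-1}(1-\cos\alpha_{i-1})$. Hence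
\[
\sum_i\lambda_i=-2\sum_i\omega_i(1-\cos\alpha_i)=-2c\sum_i\tan\frac{\alpha_i}{2},
\]
and the framework is infinitesimally rigid if and only if $\sum_i\tan(\alpha_i/2)\ne 0$.

For the triangle, $\alpha_1+\alpha_2+\alpha_3\in 2\pi\mathbb{Z}$, so the sum of the three tangents equals their product, which is nonzero. For the four-cycle the sum can vanish. Let $0<a<b<\pi$ and place the vertices at the angles $0,\ a,\ a+b,\ b$. Then $(\alpha_1,\alpha_2,\alpha_3,\alpha_4)=(a,b,-a,-b)$ and $\sum_i\tan(\alpha_i/2)=0$. In fact this framework has a genuine deformation: its edges have lengths $2r\sin\frac a2$ and $2r\sin\frac b2$, alternately, and we may increase $r$ and decrease $a$ and $b$ so that both lengths stay constant.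

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\begin{scope}
\draw[gray] (0,0) circle (1);
\draw[thick] (0:1)--(40:1)--(140:1)--(100:1)--cycle;
\foreach \t in {0,40,140,100} \fill (\t:1) circle (0.045);
\node at (0:1.22) {$1$};
\node at (40:1.22) {$2$};
\node at (140:1.22) {$3$};
\node at (100:1.22) {$4$};
\end{scope}
\begin{scope}[xshift=3.6cm]
\draw[gray] (0,0) circle (1);
\draw[dashed,gray] (40:1)--(220:1);
\draw[thick] (0:1)--(220:1)--(140:1)--(100:1)--cycle;
\foreach \t in {0,220,140,100} \fill (\t:1) circle (0.045);
\draw[fill=white] (40:1) circle (0.045);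
\node at (0:1.22) {$1$};
\node at (220:1.22) {$2$};
\node at (140:1.22) {$3$};
\node at (100:1.22) {$4$};
\end{scope}
\end{tikzpicture}
\caption{Left: a four-cycle inscribed in a circle with two pairs of equal edges, at the angles $0,a,a+b,b$ with $a=40^\circ$, $b=100^\circ$. It deforms, with constant edge lengths, if the radius of the circle may vary. Right: vertex $2$ has been replaced by its antipode (its old position is the white dot). The new framework is infinitesimally rigid.}
\label{fig:cycle}
\end{figure}

Now replace $p_2$ by $-p_2$ (Figure~\ref{fig:cycle}). Then $\alpha_1$ becomes $a+\pi$ and $\alpha_2$ becomes $b-\pi$, and the sum becomes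
\[
-\cot\frac a2-\cot\frac b2-\tan\frac a2-\tan\frac b2=-\frac{2}{\sin a}-\frac{2}{\sin b}\ne 0 .
\]
The switched framework is infinitesimally rigid.

What happened can be said without trigonometry. Replace each $p_i$ by $s_ip_i$ with $s_i=\pm1$. The relation $\omega_i=c/\sin\alpha_i$ shows that $\omega_i$ turns into $s_is_{i+1}\omega_i$. The products $\omega_i\cos\alpha_i=\omega_i\,p_i\cdot p_{i+1}$ do not change. So $\sum\omega_i(1-\cos\alpha_i)$ becomes
\begin{equation}\label{eq:fcycle}
f(s)=\sum_i\omega_is_is_{i+1}-\sum_i\omega_i\cos\alpha_i=\frac{s_1s_2-s_3s_4}{\sin a}+\frac{s_2s_3-s_4s_1}{\sin b}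
\end{equation}
(with $c=1$; the second sum is $0$ in our example). This is a polynomial in the signs whose coefficient at $s_is_{i+1}$ is $\omega_i\neq0$, so it cannot vanish for all choices of signs (Lemma~\ref{lem:signs} below). This last argument needs no formula for $\omega$, and it works for every $d$ and every simple graph.

\section{Stresses up to sign and scale}\label{sec:stresses}

In this section $G=(V,E)$ is simple and $p$ is any map $V\to\mathbb{R}^{d+1}\setminus\{0\}$; the norms $\|p_v\|$ may differ, which will be useful later. Put
\[
S(p)=\Big\{\omega\in\mathbb{R}^E:\ \sum_{v\sim u}\omega_{uv}p_v\in\mathbb{R}p_u\ \text{ for all } u\in V\Big\}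
\]
and, for $\omega\in S(p)$ and $u\in V$,
\[
\lambda_u(\omega)=\lambda_u^p(\omega)=-\sum_{v\sim u}\omega_{uv}\Big(1-\frac{p_u\cdot p_v}{\|p_u\|^2}\Big).
\]
The first lemma says that $S(p)$ describes the relations among the rows once the column of $\dot r$ has been dropped.

\begin{lemma}\label{lem:rel}
A pair $(\omega,\lambda)\in\mathbb{R}^E\times\mathbb{R}^V$ satisfies
\begin{equation}\label{eq:rel}
\sum_{v\sim u}\omega_{uv}(p_u-p_v)+\lambda_up_u=0\qquad\text{for all } u\in V
\end{equation}
if and only if $\omega\in S(p)$ and $\lambda_u=\lambda_u(\omega)$ for all $u$.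
\end{lemma}

\begin{proof}
Condition \eqref{eq:rel} says that $\sum_{v\sim u}\omega_{uv}p_v=\big(\lambda_u+\sum_{v\sim u}\omega_{uv}\big)p_u$ for all $u$. So it implies $\omega\in S(p)$. If $\omega\in S(p)$, then $\sum_{v\sim u}\omega_{uv}p_v=m_up_u$ for a unique number $m_u$, because $p_u\ne0$. The inner product with $p_u$ gives $m_u=\sum_{v\sim u}\omega_{uv}\,p_u\cdot p_v/\|p_u\|^2$. Thus \eqref{eq:rel} holds if and only if $\lambda_u=m_u-\sum_{v\sim u}\omega_{uv}=\lambda_u(\omega)$ for all $u$.
\end{proof}

The definition of $S(p)$ sees only the lines $\mathbb{R}p_v$, up to rescaling the coordinates of $\omega$. This has two consequences: $S(p)$ can be compared with the stresses in $\mathbb{R}^d$ by central projection, and it does not notice antipodes.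

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] If $p_v=a_v(q_v,1)$ with $q_v\in\mathbb{R}^d$ and $a_v\neq0$ for all $v$, then $(\omega_{uv})\mapsto(a_ua_v\omega_{uv})$ is an isomorphism from $S(p)$ onto the space of stresses of $(G,q)$. In particular, $\dim S(p)=|E|-\operatorname{rank}R_d(G,q)$.
\item[(b)] $\dim S(p)\ge|E|-r_d(E)$ for every $p$.
\item[(c)] For $s\in\{\pm1\}^V$ let $p^s_v=s_vp_v$, and for $\omega\in\mathbb{R}^E$ let $\omega^s_{uv}=s_us_v\omega_{uv}$. Then $\omega\mapsto\omega^s$ is an isomorphism from $S(p)$ onto $S(p^s)$.
\end{enumerate}
\end{lemma}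

\begin{proof}
(a) Let $\hat q_v=(q_v,1)$ and $\sigma_{uv}=a_ua_v\omega_{uv}$. Then $\sum_{v\sim u}\omega_{uv}p_v=a_u^{-1}\sum_{v\sim u}\sigma_{uv}\hat q_v$. This vector is a multiple of $p_u$, equivalently of $\hat q_u$, if and only if
\[
\sum_{v\sim u}\sigma_{uv}q_v=\Big(\sum_{v\sim u}\sigma_{uv}\Big)q_u ,
\]
since comparing last coordinates shows that $\sum_{v\sim u}\sigma_{uv}\hat q_v$ can only be the multiple of $\hat q_u$ by $\sum_{v\sim u}\sigma_{uv}$. The displayed equation, for all $u$, says that $\sigma$ is a stress of $(G,q)$.

(b) If $A$ is an orthogonal matrix, then $S(Ap)=S(p)$. Some rotation makes the last coordinates of the finitely many nonzero vectors $p_v$ nonzero. Apply (a) and $\operatorname{rank}R_d(G,q)\le r_d(E)$.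

(c) If $\omega\in S(p)$, then $\sum_{v\sim u}\omega^s_{uv}p^s_v=s_u\sum_{v\sim u}\omega_{uv}p_v\in\mathbb{R}p^s_u$, because $s_v^2=1$. So $S(p)$ is mapped into $S(p^s)$. The same map for $p^s$ sends $S(p^s)$ into $S(p)$ and is its inverse.
\end{proof}

If the radius is fixed, the column of $\dot r$ is absent. By Lemma~\ref{lem:rel} the rank is then $n+|E|-\dim S(p)$, and by Lemma~\ref{lem:S}(a),(b) its maximum is $n+r_d(E)$. This is the sense in which a sphere of fixed radius is no different from $\mathbb{R}^d$.

\section{The effect of the radius}

Let again $\|p_v\|=r$ for all $v$, and let $G$ be simple. For $\omega\in S(p)$ put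
\[
F_p(\omega)=\sum_{uv\in E}\omega_{uv}\Big(1-\frac{p_u\cdot p_v}{r^2}\Big)=\frac{1}{2r^2}\sum_{uv\in E}\omega_{uv}\|p_u-p_v\|^2 .
\]
The meaning of $F_p$ is this. Suppose there is a motion with $\dot r\ne0$; scale it so that $\dot r=r$, and write $\dot p_v=p_v+x_v$. Then \eqref{eq:vertex} says $p_v\cdot x_v=0$, and \eqref{eq:edge} says $(p_u-p_v)\cdot(x_u-x_v)=-\|p_u-p_v\|^2$. This linear system for $x$ is solvable if and only if every relation among the rows of its coefficient matrix annihilates the right-hand side. By Lemma~\ref{lem:rel} this means that $\sum\omega_{uv}\|p_u-p_v\|^2=0$ for all $\omega\in S(p)$. So $F_p\not\equiv0$ on $S(p)$ means that the stresses prevent the radius from changing. In terms of rank: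

\begin{lemma}\label{lem:rank}
$\operatorname{rank}R(G,p)=n+|E|-\dim S(p)+\varepsilon$, where $\varepsilon=1$ if $F_p\not\equiv0$ on $S(p)$, and $\varepsilon=0$ otherwise.
\end{lemma}

\begin{proof}
A left-kernel vector of $R(G,p)$ is a pair $(\omega,\lambda)$ satisfying \eqref{eq:rel} and, from the column of $\dot r$, $\sum_u\lambda_u=0$. By Lemma~\ref{lem:rel} we have $\omega\in S(p)$ and $\lambda_u=\lambda_u(\omega)$. In $\sum_u\lambda_u(\omega)$ every edge $uv$ occurs twice, once for $u$ and once for $v$, so $\sum_u\lambda_u(\omega)=-2F_p(\omega)$. Hence the left kernel is isomorphic to the kernel of $F_p$ on $S(p)$, which has dimension $\dim S(p)-\varepsilon$. The matrix has $n+|E|$ rows.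
\end{proof}

Now we switch signs. Since $p^s_u\cdot p^s_v=s_us_v\,p_u\cdot p_v$, we get, for $\omega\in S(p)$,
\begin{equation}\label{eq:switch}
F_{p^s}(\omega^s)=\sum_{uv\in E}\omega_{uv}s_us_v-\frac{1}{r^2}\sum_{uv\in E}\omega_{uv}\,p_u\cdot p_v ,
\end{equation}
as in \eqref{eq:fcycle}. The second sum does not depend on $s$. The following lemma is the only fact about signs that we need.

\begin{lemma}\label{lem:signs}
Let $G=(V,E)$ be simple and $h(s)=c_0+\sum_{uv\in E}c_{uv}s_us_v$ for $s\in\{\pm1\}^V$, with real coefficients. If $c_{xy}\ne0$ for some edge $xy$, then $h(s)\neq0$ for at least $\frac14$ of all $s\in\{\pm1\}^V$.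
\end{lemma}

\begin{proof}
Fix the signs $s_w$ for $w\ne x,y$. Since $xy$ is the only edge joining $x$ and $y$, $h$ becomes $\alpha+\beta s_x+\gamma s_y+c_{xy}s_xs_y$, a function of $(s_x,s_y)$, which we denote by $h(s_x,s_y)$, and
\[
h(1,1)-h(1,-1)-h(-1,1)+h(-1,-1)=4c_{xy}\ne0 .
\]
So at least one of the four values is nonzero. This holds for every choice of the other signs.
\end{proof}

This is where it matters that $G$ is simple. For two parallel edges, the coefficient of $s_xs_y$ would be a sum $c+c'$, which can be $0$.

\begin{proof}[Proof of Theorem~\ref{thm:rank}]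
\emph{Upper bound.} The matrix has $n+|E|$ rows. By Lemma~\ref{lem:rank} and Lemma~\ref{lem:S}(b), its rank is at most $n+r_d(E)+1$.

\emph{Lower bound.} Choose $q$ with $\operatorname{rank}R_d(G,q)=r_d(E)$ and put $p_v=r(q_v,1)/\|(q_v,1)\|$. By Lemma~\ref{lem:S}(a), $\dim S(p)=|E|-r_d(E)$. If this is $0$, then $R(G,p)$ has rank $n+|E|$ by Lemma~\ref{lem:rank}. Otherwise choose $0\ne\omega\in S(p)$. By \eqref{eq:switch} and Lemma~\ref{lem:signs} there is $s$ with $F_{p^s}(\omega^s)\ne0$. By Lemma~\ref{lem:S}(c), $\omega^s\in S(p^s)$ and $\dim S(p^s)=|E|-r_d(E)$. So Lemma~\ref{lem:rank} gives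
\[
\operatorname{rank}R(G,p^s)=n+|E|-(|E|-r_d(E))+1=n+r_d(E)+1 ,
\]
and $r_d(E)+1\le|E|$ in this case.
\end{proof}

\section{From rank to rigidity}\label{sec:proof}

It remains to translate rigidity into a statement about rank. The one point that needs care is that, if the points $p_v$ do not span $\mathbb{R}^{d+1}$, the space of trivial motions may have dimension less than $\binom{d+1}2$ (this happens when the span has codimension at least $2$). The lemma shows that frameworks that do not span have too many other motions to matter.

\begin{lemma}\label{lem:rigid}
Let $n\ge d+1$, with parallel edges allowed in $G$. Every framework satisfies $\operatorname{rank}R(G,p)\le n+D+1$, and a framework for which equality holds is infinitesimally rigid. The graph $G$ is rigid on $r\mathbb{S}^d$ if and only if the maximum rank of $R(G,p)$ is $n+D+1$.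
\end{lemma}

\begin{proof}
Since there are $(d+1)n+1$ columns, the rank is $n+D+1$ if and only if the kernel has dimension $\binom{d+1}2$. Trivial motions lie in the kernel, because $x\cdot Sx=0$ for skew-symmetric $S$. They form a space of dimension at most $\binom{d+1}2$.

Let $p$ span a subspace $U$ of dimension $k$, and let $m=d+1-k$.

If $m=0$, then $S\mapsto(Sp_v)_{v\in V}$ is injective, so the trivial motions form a subspace of the kernel of dimension exactly $\binom{d+1}{2}$. Hence the rank is at most $n+D+1$, and in case of equality all motions are trivial.

If $m\ge1$, every $(\dot p,0)$ with $\dot p_v\in U^\perp$ for all $v$ is an infinitesimal motion; these form a space of dimension $nm$. The motions $(\dot p,0)$ with $\dot p_v=Tp_v$, where $T$ is a skew-symmetric endomorphism of $U$, form a space of dimension $\binom k2$, since $p$ spans $U$. The two spaces intersect in $0$. As $n\ge d+1=k+m$, the kernel has dimension at least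
\[
\binom k2+(k+m)m>\binom k2+km+\binom m2=\binom{d+1}2 ,
\]
so the rank is less than $n+D+1$. This proves the first two claims, and with them the ``if'' part of the last one.

Conversely, if a framework of maximum rank is infinitesimally rigid, its kernel consists of trivial motions. So the kernel has dimension at most $\binom{d+1}2$, and the rank is at least, hence equal to, $n+D+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
($\Rightarrow$) Parallel edges give equal rows up to sign (and a loop would give a zero row), so independence of the rows forces $G$ to be simple. By Lemma~\ref{lem:rigid} the maximum rank is $n+D+1$. It is also $n+|E|$, since the rows are generically independent. Hence $|E|=D+1$. By Theorem~\ref{thm:rank}, $|E|\le r_d(E)+1$, so $r_d(E)\ge D$. Thus $E$ is a spanning set of $\mathcal{R}_d(V)$ with $D+1$ elements.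

($\Leftarrow$) Let $G$ be simple with $r_d(E)=D$ and $|E|=D+1$. By Theorem~\ref{thm:rank} the maximum rank is $n+D+1=n+|E|$. So the rows are independent for generic frameworks, and $G$ is rigid by Lemma~\ref{lem:rigid}.
\end{proof}

The hypothesis $n\ge d+2$ is needed only for the first elongation to exist. For $n=d+1$ no graph is rigid on $r\mathbb{S}^d$: parallel edges do not increase the rank, so by \eqref{eq:binom} it is at most $n+\binom{n}{2}=n+D$.

\section{Independent sets, multigraphs, and a quantitative form}

Theorem~\ref{thm:rank} says more than was used.

\begin{corollary}\label{cor:indep}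
\begin{enumerate}
\item[(a)] Let $n\ge1$ and let $G$ be simple. The rows of $R(G,p)$ are linearly independent for generic $p$ if and only if $|E|\le r_d(E)+1$. For $n\ge d+2$ this holds if and only if $E$ is independent in the first elongation of $\mathcal{R}_d(V)$.
\item[(b)] Let $n\ge d+2$, and let $G$ be an arbitrary multigraph (loops allowed) with underlying simple edge set $E_0$. Then $G$ is rigid on $r\mathbb{S}^d$ if and only if $r_d(E_0)=D$ and $|E_0|\ge D+1$, that is, if and only if the underlying simple graph is rigid but not isostatic in $\mathbb{R}^d$.
\end{enumerate}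
\end{corollary}

\begin{proof}
(a) The first claim is Theorem~\ref{thm:rank}. For the second, let $|E|\le r_d(E)+1$. Adding $D-r_d(E)$ edges, each of which raises the rank by $1$, we obtain a spanning set with $|E|+D-r_d(E)\le D+1$ elements. If it has $D$ elements, add one more edge, which exists by \eqref{eq:binom}. So $E$ is contained in a base of the first elongation. Conversely, such a base $B$ satisfies $|B|-r_d(B)=1$, and the nullity $|F|-r_d(F)$ cannot increase when $F$ is replaced by a subset.

(b) Deleting loops and repeated copies of edges does not change the row space. By Theorem~\ref{thm:rank} the maximum rank is $n+\min\{|E_0|,r_d(E_0)+1\}$. By Lemma~\ref{lem:rigid}, $G$ is rigid if and only if this equals $n+D+1$. Since $r_d(E_0)\le D$, this means $r_d(E_0)=D$ and $|E_0|\ge D+1$.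
\end{proof}

The argument also starts from any infinitesimally rigid framework in $\mathbb{R}^d$, generic or not.

\begin{theorem}\label{thm:quarter}
Let $n\ge d+2$, let $G$ be simple, and let $(G,q)$ be an infinitesimally rigid framework in $\mathbb{R}^d$ (that is, $\operatorname{rank}R_d(G,q)=D$) with $|E|\ge D+1$. Put $p_v=(q_v,1)/\|(q_v,1)\|$. Then for at least $\frac14$ of all $s\in\{\pm1\}^V$ the framework $p^s$ is infinitesimally rigid on the sphere of variable radius.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:S}(a),(c), $\dim S(p^s)=|E|-D\ge1$ for all $s$. Fix $0\ne\omega\in S(p)$. By \eqref{eq:switch} and Lemma~\ref{lem:signs}, $F_{p^s}(\omega^s)\neq0$ for at least $\frac14$ of all $s$. For each such $s$, Lemma~\ref{lem:rank} gives rank $n+D+1$, and Lemma~\ref{lem:rigid} gives infinitesimal rigidity.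
\end{proof}

\begin{remark}
The fraction $\frac14$ occurs in the example of Section~\ref{sec:example}. Take that four-cycle with $a+b=\pi$, rotated so that no $p_i$ has last coordinate $0$. It comes by central projection from a four-cycle on the line with $q_i\ne q_{i+1}$ for all $i$, which is infinitesimally rigid in $\mathbb{R}^1$; the vectors $p_i$ may differ in sign from those in Theorem~\ref{thm:quarter}, but this only permutes the frameworks $p^s$. As $\sin a=\sin b$, \eqref{eq:fcycle} becomes $f(s)=(s_1+s_3)(s_2-s_4)/\sin a$. This is nonzero exactly when $s_1=s_3$ and $s_2=-s_4$, that is, for $4$ of the $16$ sign vectors. Since $S(p^s)$ is one-dimensional, $p^s$ is infinitesimally rigid only for these.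
\end{remark}

\section{When only some vertices share the variable radius}

Let $\emptyset\ne X\subseteq V$. Require $\|p_v\|=r$, with $r>0$ variable, for $v\in X$, and $\|p_v\|=\rho_v$ for $v\notin X$, where the numbers $\rho_v>0$ are arbitrary and fixed. The vertex equations become
\[
p_v\cdot\dot p_v=r\dot r\quad(v\in X),\qquad p_v\cdot\dot p_v=0\quad(v\notin X),
\]
and the notions of Section~1 carry over word for word.

Which change should one expect? Only the stresses at vertices of $X$ can feel the radius. For instance, let $d=1$, let $G$ be a triangle $123$ with a pendant edge $14$, and let $X=\{4\}$. The edge set is a base of the first elongation of $\mathcal{R}_1(V)$. But $G$ is not rigid: fix $1,2,3$ and give $4$ a nonzero velocity orthogonal to $p_4-p_1$, with $\dot r=p_4\cdot\dot p_4/r$. This motion is nontrivial whenever $p_1,p_2$ span $\mathbb{R}^2$, hence for almost all $p$. The circuit $123$ does not meet $X$.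

\begin{theorem}\label{thm:X}
For $G$ simple, the maximum rank of the rigidity matrix in this setting is $n+r_d(E)+\varepsilon_X$, where $\varepsilon_X=1$ if some edge incident with $X$ lies in a circuit of $\mathcal{R}_d(V)$ contained in $E$, and $\varepsilon_X=0$ otherwise. Hence, for $n\ge d+2$, a graph $G$ (parallel edges allowed) is isostatic in this setting if and only if it is simple, $E$ is a base of the first elongation of $\mathcal{R}_d(V)$, and the unique circuit in $E$ has an edge incident with $X$.
\end{theorem}

Theorem~\ref{thm:main} is the case $X=V$.

\begin{proof}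
\emph{The rank of a framework.} A left-kernel vector is a pair $(\omega,\lambda)$ satisfying \eqref{eq:rel} and $\sum_{u\in X}\lambda_u=0$. By Lemma~\ref{lem:rel}, $\omega\in S(p)$ and $\lambda_u=\lambda_u(\omega)$. As $\|p_u\|=r$ for $u\in X$, we have $\sum_{u\in X}\lambda_u(\omega)=-F^X_p(\omega)$ with
\[
F^X_p(\omega)=\sum_{uv\in E}\kappa_{uv}\,\omega_{uv}\Big(1-\frac{p_u\cdot p_v}{r^2}\Big),\qquad \kappa_{uv}=|\{u,v\}\cap X| .
\]
So the rank is $n+|E|-\dim S(p)+\varepsilon$, with $\varepsilon=1$ if $F^X_p\not\equiv0$ on $S(p)$ and $\varepsilon=0$ otherwise.

\emph{Upper bound.} If $\dim S(p)>|E|-r_d(E)$, then the rank is at most $n+r_d(E)$. By Lemma~\ref{lem:S}(b) the remaining case is $\dim S(p)=|E|-r_d(E)$, where the rank is $n+r_d(E)+\varepsilon$. We must show that in this case $\varepsilon_X=0$ implies $\varepsilon=0$. After a rotation, $p_v=a_v(q_v,1)$ with all $a_v\neq0$, and $\operatorname{rank}R_d(G,q)=r_d(E)$ by Lemma~\ref{lem:S}(a). Let $e\in E$ be incident with $X$. As $e$ lies in no circuit contained in $E$, $r_d(E-e)=r_d(E)-1$. So deleting the row of $e$ from $R_d(G,q)$ leaves a matrix of rank at most $r_d(E)-1$. Hence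 this row is not in the span of the others, and every stress of $(G,q)$ vanishes on $e$. By Lemma~\ref{lem:S}(a), every $\omega\in S(p)$ vanishes on $e$. This holds for all $e$ with $\kappa_e\ne0$, so $F^X_p\equiv0$ on $S(p)$.

\emph{Lower bound.} Let $q$ be generic, fix $r>0$, and let $p_v=R_v(q_v,1)/\|(q_v,1)\|$ with $R_v=r$ for $v\in X$ and $R_v=\rho_v$ for $v\notin X$. Then $\dim S(p)=|E|-r_d(E)$, so the rank is at least $n+r_d(E)$. Let $\varepsilon_X=1$, and let $C\subseteq E$ be a circuit containing an edge $e=xy$ incident with $X$. At the generic $q$ the rows of $C$ are minimally dependent, so $(G,q)$ has a stress that is nonzero exactly on $C$. By Lemma~\ref{lem:S}(a) there is $\omega\in S(p)$ with $\omega_e\ne0$. Switching gives $\omega^s\in S(p^s)$ with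
\[
F^X_{p^s}(\omega^s)=\sum_{uv\in E}\kappa_{uv}\omega_{uv}s_us_v-\frac1{r^2}\sum_{uv\in E}\kappa_{uv}\omega_{uv}\,p_u\cdot p_v ,
\]
and $\kappa_e\omega_e\neq0$. By Lemma~\ref{lem:signs} this is nonzero for some $s$. As $\dim S(p^s)=\dim S(p)$, this $p^s$ has rank $n+r_d(E)+1$.

\emph{Isostaticity.} All motions used in the proof of Lemma~\ref{lem:rigid} have $\dot r=0$ and satisfy $p_v\cdot\dot p_v=0$ for all $v$, and the number of columns is as before. So that lemma holds here with the same proof. Parallel edges again give dependent rows. Hence $G$ is isostatic if and only if it is simple and $n+|E|=n+D+1=n+r_d(E)+\varepsilon_X$. As $r_d(E)\le D$ and $\varepsilon_X\le1$, this is equivalent to $|E|=D+1$, $r_d(E)=D$ and $\varepsilon_X=1$.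
\end{proof}

\section{Two variable radii}\label{sec:two}

Now let $V=V_1\sqcup V_2$ and $\|p_v\|=r_i$ for $v\in V_i$, where $r_1$ and $r_2$ are independent variables. The vertex equations are $p_v\cdot\dot p_v=r_i\dot r_i$ for $v\in V_i$, and the matrix has a column for each of $\dot r_1,\dot r_2$; a trivial motion has $\dot r_1=\dot r_2=0$. For $n\ge d+1$ the proof of Lemma~\ref{lem:rigid} applies with one more column and shows that rigid graphs have maximum rank $n+D+2$. So an isostatic graph has $|E|=D+2$, and one might hope that all bases of the second elongation are isostatic. This is false for $d\ge3$.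

The reason is that there are now two conditions on the stresses, $\sum_{u\in V_1}\lambda_u(\omega)=0$ and $\sum_{u\in V_2}\lambda_u(\omega)=0$, and they may coincide. This happens on any two-dimensional space of stresses with $\lambda_u(\omega)=-\sum_{v\sim u}\omega_{uv}$ whose supports consist of edges between $V_1$ and $V_2$: both conditions then read $\sum_e\omega_e=0$, and some nonzero stress in the space satisfies them. We construct such stresses from bipartite graphs.

\begin{lemma}\label{lem:bip}
Let $H$ be a bipartite graph with parts $A,B$, and let $p_w\in\mathbb{R}^{d+1}$, $w\in A\cup B$, be such that the matrices $p_wp_w^T$ are linearly independent. If $\omega\in S(p)$, then $\sum_{v\sim u}\omega_{uv}p_v=0$ for all $u\in A\cup B$.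
\end{lemma}

\begin{proof}
Write $\sum_{v\sim u}\omega_{uv}p_v=m_up_u$. Then
\[
\sum_{u\in A}m_up_up_u^T=\sum_{u\in A,\,v\in B}\omega_{uv}p_vp_u^T
\qquad\text{and}\qquad
\sum_{v\in B}m_vp_vp_v^T=\sum_{u\in A,\,v\in B}\omega_{uv}p_up_v^T ,
\]
with $\omega_{uv}=0$ if $uv$ is not an edge. The right sides are transposes of each other and the left sides are symmetric, so all are equal. Linear independence gives $m_u=0$ for all $u\in A\cup B$.
\end{proof}

The matrices $e_ie_i^T$ and $(e_i+e_j)(e_i+e_j)^T$ show that the matrices $xx^T$ span the space of symmetric $(d+1)\times(d+1)$ matrices, whose dimension is $N=\binom{d+2}2$. So for $N$ vectors $p_w$ the independence of the $p_wp_w^T$ is the nonvanishing of a nonzero polynomial, homogeneous of degree $2$ in each $p_w$. It therefore holds on an open dense subset of $(\mathbb{R}^{d+1})^N$ that is invariant under rescaling each $p_w$ by a nonzero factor. By this invariance, the subset is also dense in every product of $N$ spheres centered at the origin, and it contains the $N$-tuples of vectors $p_w=(q_w,1)$ for all $q$ outside a proper algebraic subset.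

\begin{lemma}\label{lem:Kab}
Let $d\ge3$, $a=d+2$ and $b=N-a=\frac{(d+2)(d-1)}2$. Then $K_{a,b}$ is rigid in $\mathbb{R}^d$, and it has at least $dN-\binom{d+1}2+1$ edges.
\end{lemma}

\begin{proof}
As $d\ge3$, $b\ge d+2$. Let $A,B$ be the parts, with $|A|=a$ and $|B|=b$. Choose $q$ such that, for $p_w=(q_w,1)$, the $N$ matrices $p_wp_w^T$ are independent and each of $(p_u)_{u\in A}$, $(p_v)_{v\in B}$ spans $\mathbb{R}^{d+1}$. Let $K_A,K_B$ be the spaces of linear dependencies of these two families. They have dimensions $a-d-1=1$ and $b-d-1\ge1$. By Lemma~\ref{lem:bip}, $S(p)$ consists of the $A\times B$ matrices $\omega$ whose columns lie in $K_A$ and whose rows lie in $K_B$. Let $\alpha$ span $K_A$. The columns lie in $K_A$ if and only if $\omega_{uv}=\alpha_u\beta_v$ for some $\beta\in\mathbb{R}^B$, and then, as $\alpha\ne0$, the rows lie in $K_B$ if and only if $\beta\in K_B$. So $\dim S(p)=b-d-1$. By Lemma~\ref{lem:S}(a),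
\[
\operatorname{rank}R_d(K_{a,b},q)=(d+2)b-(b-d-1)=(d+1)(b+1)=(d+1)N-(d+1)^2 ,
\]
since $N=b+d+2$. As $N+\binom{d+1}2=(d+1)^2$, this equals $dN-\binom{d+1}2$. So $K_{a,b}$ is rigid, and the number of its edges exceeds the rank by $b-d-1\ge1$.
\end{proof}

The hypothesis $d\ge3$ is used only for $b\ge d+2$; for smaller $d$ the vectors of $B$ do not have to be dependent.

\begin{proposition}\label{prop:two}
For every $d\ge3$ there are a simple graph $G=(V,E)$ and a partition $V=V_1\sqcup V_2$ such that $E$ is a base of the second elongation of $\mathcal{R}_d(V)$, but the rows of the two-radius rigidity matrix are dependent for every framework.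
\end{proposition}

For $d=3$ the construction below takes two disjoint copies of $K_{5,5}$, with $25=24+1$ edges each, joined by six edges: $n=20$, $D=54$ and $|E|=56$.

\begin{proof}
\emph{Construction.} By Lemma~\ref{lem:Kab} there is a spanning subgraph $H$ of $K_{a,b}$ that is rigid in $\mathbb{R}^d$ and has exactly $dN-\binom{d+1}2+1$ edges: take a base in $E(K_{a,b})$ and one more edge. Let $H',H''$ be vertex-disjoint copies of $H$ with parts $A',B'$ and $A'',B''$, and let $V$ be the union of their vertex sets, so $n=2N$. For disjoint vertex sets the rigidity matrix is block diagonal, so $E(H')\cup E(H'')$ has rank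
\[
2\Big(dN-\binom{d+1}2\Big)=D-\binom{d+1}2 .
\]
Its closure contains all edges inside $V(H')$ and inside $V(H'')$. So it can be made spanning by adding $\binom{d+1}2$ edges between $V(H')$ and $V(H'')$, each raising the rank by $1$. Let $G$ be the resulting graph. It is simple, $E$ is spanning, and
\[
|E|=D-\binom{d+1}2+2+\binom{d+1}2=D+2 .
\]
Let $V_1=A'\cup A''$ and $V_2=B'\cup B''$.

\emph{Dependence.} Let $p$ be a framework such that Lemma~\ref{lem:bip} applies to both $H'$ and $H''$. By Lemma~\ref{lem:S}(b), applied to $H'$ and to $H''$, there are nonzero $\omega',\omega''\in S(p)$ supported on $E(H')$ and $E(H'')$, respectively (extend by $0$). By Lemma~\ref{lem:bip}, $\sum_{v\sim u}\omega_{uv}p_v=0$ for every $\omega$ in the span of $\omega',\omega''$ and every $u\in V$. So \eqref{eq:rel} holds with $\lambda_u=-\sum_{v\sim u}\omega_{uv}$. In the column of $\dot r_i$, the combination of rows with coefficients $(\omega,\lambda)$ has the entry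
\[
-r_i\sum_{u\in V_i}\lambda_u=r_i\sum_{u\in V_i}\sum_{v\sim u}\omega_{uv}=r_i\sum_{e\in E}\omega_e ,
\]
because every edge of $H'$ and $H''$ has exactly one end in $V_1$ and one in $V_2$. The supports of $\omega'$ and $\omega''$ are disjoint, so these vectors span a two-dimensional space, and some nonzero $\omega$ in it satisfies $\sum_e\omega_e=0$. For this $\omega$ the combination is zero in all columns, so the rows are dependent.

For given $r_1,r_2$, the frameworks $p$ to which this applies are dense among all frameworks, as explained before Lemma~\ref{lem:Kab}. Dependence of the rows is the vanishing of all minors of order $n+|E|$, a closed condition. So the rows are dependent for every framework.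
\end{proof}

\begin{thebibliography}{1}
\bibitem{NSTW} Anthony Nixon, Bernd Schulze, Shin-ichi Tanigawa and Walter Whiteley, \emph{Rigidity of frameworks on expanding spheres}, arXiv:1501.01391 (2015).
\end{thebibliography}

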